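\title{The two definitions of $\mathcal{L}_p$-spaces agree for $0<p<1$}

\begin{abstract}
Let $0<p<1$. We prove that every quasi-Banach space isomorphic to a locally complemented subspace of some $L_p(\mu)$ is an $\mathcal{L}_p$-space in the classical sense: its finite-dimensional subspaces are contained in finite-dimensional subspaces that are uniformly isomorphic to spaces $\ell_p^n$. For an infinite-dimensional $\lambda$-locally complemented subspace of $L_p(\mu)$ the isomorphism constant can be taken arbitrarily close to $(1+2\lambda^p)^{1/p}$. The main point is that for $p<1$ such a subspace contains almost disjointly supported vectors. As a supplement we characterize $\mathcal{L}_p$-spaces by local factorization through $\ell_p^n$ and show that the class is stable under passing to locally complemented subspaces.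
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $0<p<1$, the scalar field $\mathbb{K}$ is $\mathbb{R}$ or $\mathbb{C}$, and $\mu$ is an arbitrary measure. On $L_p(\mu)$ we write $\|f\|=(\int|f|^p\,d\mu)^{1/p}$. Since $(s+t)^p\le s^p+t^p$ for $s,t\ge0$,
\begin{equation}\label{eq:ptri}
\|f+g\|^p\le\|f\|^p+\|g\|^p ,
\end{equation}
with equality when $f$ and $g$ are disjointly supported. We call \eqref{eq:ptri} the \emph{$p$-triangle inequality} and use it also in the form $\|f+g\|^p\ge\|f\|^p-\|g\|^p$. It makes $\|f-g\|^p$ a complete metric on $L_p(\mu)$. The space $\ell_p^n$ is $L_p$ of the counting measure on $n$ points, with unit vectors $e_1,\dots,e_n$.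

A \emph{quasi-Banach space} is a complete vector space under a function $\|\cdot\|$ that satisfies the axioms of a norm except that the triangle inequality is weakened to $\|x+y\|\le\kappa(\|x\|+\|y\|)$ for some constant $\kappa$. Operators are linear, and $\|T\|=\sup\{\|Tx\|:\|x\|\le1\}$. Any two quasi-norms on a finite-dimensional space are equivalent, so operators on such a space are bounded, and for $\dim W=n$ the number
\[
d(W,\ell_p^n)=\inf\{\|T\|\,\|T^{-1}\| : T\colon W\to\ell_p^n \text{ a linear isomorphism}\}
\]
is finite.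

There are two ways to say that a quasi-Banach space looks locally like $L_p$. The first is the definition that Lindenstrauss and Pe\l czy\'nski gave for Banach spaces and $1\le p\le\infty$, transferred formally to $p<1$.

\begin{definition}\label{def:classical}
A quasi-Banach space $X$ is a \emph{classical $\mathcal{L}_p$-space} if there is a constant $\lambda$ such that for every finite-dimensional subspace $V$ of $X$ there are a finite-dimensional subspace $W$ with $V\subset W\subset X$ and a linear isomorphism $T\colon W\to\ell_p^n$, where $n=\dim W$, with $\|T\|\,\|T^{-1}\|\le\lambda$.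
\end{definition}

This definition is intrinsic: $X$ is exhausted by its own subspaces $W$, each a uniformly bounded distortion of some $\ell_p^n$. The second definition, due to Kalton, describes instead how $X$ can be placed inside a space $L_p(\mu)$.

\begin{definition}\label{def:kalton}
A closed subspace $Y$ of a quasi-Banach space $X$ is \emph{$\lambda$-locally complemented} in $X$ if for every finite-dimensional subspace $V$ of $X$ and every $\varepsilon>0$ there is an operator $T\colon V\to Y$ with $\|T\|\le\lambda$ and $\|Ty-y\|\le\varepsilon\|y\|$ for all $y\in V\cap Y$. It is \emph{locally complemented} if this holds for some $\lambda$. A quasi-Banach space is an \emph{$\mathcal{L}_p$-space in Kalton's sense} if it is isomorphic to a locally complemented subspace of $L_p(\mu)$ for some measure $\mu$.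
\end{definition}

If $Y$ is complemented in $X$, that is, the range of a bounded projection $P$, then $T=P|_V$ shows that $Y$ is $\|P\|$-locally complemented. Local complementation asks for an approximate projection on each finite-dimensional piece of $X$ separately, with a common bound but with no compatibility between different pieces.

It is known that every classical $\mathcal{L}_p$-space is an $\mathcal{L}_p$-space in Kalton's sense. Whether the converse holds is recorded as an open question in \cite{AAW}; see also the introductory paragraph of Section~6 of \cite{Kalton}. We show that it does.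

\begin{theorem}\label{thm:main}
Let $0<p<1$. Every quasi-Banach space that is an $\mathcal{L}_p$-space in Kalton's sense is a classical $\mathcal{L}_p$-space.
\end{theorem}

So the two definitions are equivalent. Theorem~\ref{thm:main} follows from a quantitative statement.

\begin{theorem}\label{thm:quant}
Let $0<p<1$ and let $Y$ be an infinite-dimensional $\lambda$-locally complemented subspace of $L_p(\mu)$. For every finite-dimensional $V\subset Y$ and every $\varepsilon>0$ there is a finite-dimensional $W$ with $V\subset W\subset Y$ and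
\[
d(W,\ell_p^{\dim W})\le(1+2\lambda^p)^{1/p}+\varepsilon .
\]
\end{theorem}

The third theorem is a supplement and is not used in the proofs of the first two. It contains a proof of the known implication from the classical definition to Kalton's.

\begin{theorem}\label{thm:equiv}
Let $0<p<1$. For a quasi-Banach space $X$ the following are equivalent:
\begin{itemize}
\item[(a)] $X$ is an $\mathcal{L}_p$-space in Kalton's sense;
\item[(b)] $X$ is a classical $\mathcal{L}_p$-space;
\item[(c)] there is $\lambda$ such that for every finite-dimensional $F\subset X$ there are $n$ and operators $A\colon F\to\ell_p^n$, $B\colon\ell_p^n\to X$ with $BAx=x$ for $x\in F$ and $\|A\|\,\|B\|\le\lambda$;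
\item[(d)] $X$ is isomorphic to a locally complemented subspace of a classical $\mathcal{L}_p$-space.
\end{itemize}
In particular, complemented subspaces of classical $\mathcal{L}_p$-spaces are classical $\mathcal{L}_p$-spaces.
\end{theorem}

Two examples show what is at stake. The first is a reason to doubt Theorem~\ref{thm:main}; the second is a reason to believe it. We write $\mathbf{1}_B$ for the indicator function of a set $B$.

\begin{example}[Rademacher functions]\label{ex:rad}
Let $0<q<\infty$, $q\ne2$, and let $R_q$ be the closed span in $L_q[0,1]$ of the Rademacher functions $r_n(t)=\operatorname{sgn}\sin(2^n\pi t)$. Khintchine's inequality provides constants $0<A_q\le B_q<\infty$ with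
\[
A_q\Big(\sum|a_n|^2\Big)^{1/2}\le\Big\|\sum a_nr_n\Big\|_q\le B_q\Big(\sum|a_n|^2\Big)^{1/2},
\]
so $R_q$ is isomorphic to $\ell_2$. Let $S$ be an isomorphism of $\ell_q^n$ onto a subspace of a Hilbert space. By the parallelogram law, the average of $\|S(\sum\pm e_i)\|^2$ over all signs equals $\sum\|Se_i\|^2$, which lies in $[\,n\|S^{-1}\|^{-2},\,n\|S\|^2\,]$. Each term of the average lies in $[\,n^{2/q}\|S^{-1}\|^{-2},\,n^{2/q}\|S\|^2\,]$. The two intervals therefore meet, which gives $\|S\|\,\|S^{-1}\|\ge n^{|1/q-1/2|}$. Hence $R_q$ does not contain uniformly isomorphic copies of $\ell_q^n$ for all $n$, and it is not a classical $\mathcal{L}_q$-space.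

For $q>2$ the orthogonal projection $P$ of $L_2[0,1]$ onto $R_2$ satisfies $\|Pf\|_q\le B_q\|Pf\|_2\le B_q\|f\|_2\le B_q\|f\|_q$, so $R_q$ is complemented in $L_q[0,1]$. The analogue of Theorem~\ref{thm:main} is thus false for $q>2$. For $q=p<1$ the space $R_p$ is still a closed subspace of $L_p[0,1]$ that is not a classical $\mathcal{L}_p$-space. Any proof of Theorem~\ref{thm:quant} must therefore use local complementation, together with the size of $p$, to exclude it.
\end{example}

\begin{example}[Cutting up the constant function]\label{ex:const}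
Let $I_1,\dots,I_m$ be the consecutive intervals of length $1/m$ in $[0,1]$, let $g_j=m^{1/p}\mathbf{1}_{I_j}$, and let $E_m$ be the span of $g_1,\dots,g_m$ in $L_p[0,1]$, an isometric copy of $\ell_p^m$. Then $\mathbf{1}=m^{-1/p}\sum_jg_j$, and the sum of the coefficients is $m^{1-1/p}$, which tends to $0$ because $p<1$. This has two consequences.

(i) Every linear functional $\phi$ on $E_m$ satisfies $|\phi(\mathbf{1})|\le m^{1-1/p}\|\phi\|$. An operator $T\colon E_m\to\mathbb{K}\mathbf{1}$ has the form $Tf=\phi(f)\mathbf{1}$, so $\|T\mathbf{1}-\mathbf{1}\|\le\frac12$ forces $\|T\|\ge\frac12m^{1/p-1}$. The line of constant functions is not locally complemented in $L_p[0,1]$.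

(ii) Let $Y\ni\mathbf{1}$ be $\lambda$-locally complemented in $L_p[0,1]$, and take $T_m\colon E_m\to Y$ with $\|T_m\|\le\lambda$ and $\|T_m\mathbf{1}-\mathbf{1}\|^p\le\frac12$, so that $\|T_m\mathbf{1}\|^p\ge\frac12$. The functions $z_{m,j}=T_mg_j\in Y$ have $\|z_{m,j}\|\le\lambda$. If they were all bounded in modulus by one constant $C$, then $|T_m\mathbf{1}|\le Cm^{1-1/p}$ pointwise, which is impossible for large $m$.
\end{example}

Thus for $p<1$ local complementation is a strong condition: it pushes into $Y$ functions of bounded norm with high peaks. Section~\ref{sec:peaks} sharpens (ii) to the statement that the peaks carry a fixed proportion of the norm, and this is what separates $Y$ from the Rademacher span.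

\section{The main idea in a model case}\label{sec:model}

Let $V\subset Y\subset L_p(\mu)$ be as in Theorem~\ref{thm:quant}. Suppose that $V$ lies in a subspace $E$ of $L_p(\mu)$ that is nearly isometric to $\ell_p^n$. Local complementation gives $T\colon E\to Y$ with $\|T\|\le\lambda$ which almost fixes $V$, and after a small correction fixes $V$ exactly. The space $T(E)$ lies between $V$ and $Y$, but $T$ may have a kernel, and then $T(E)$ is only a quotient of $\ell_p^n$. As in the Lindenstrauss--Rosenthal argument for $p\ge1$, the remedy is to record the lost part $e-Te$ of each $e\in E$ somewhere else in $Y$, where it does not interfere with $Te$.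

Here is the mechanism when the room for the record is given in advance. Let $P$ be a nonzero projection on $\ell_p^n$, regard $\ell_p^{2n}$ as the space of pairs $(x,x')$ with $\|(x,x')\|^p=\|x\|^p+\|x'\|^p$, and put
\[
Y=P(\ell_p^n)\times\ell_p^n,\qquad V=P(\ell_p^n)\times\{0\}.
\]
The space $Y$ is the range of the projection $(x,x')\mapsto(Px,x')$, of norm $\|P\|$. Define $S\colon\ell_p^n\to Y$ by $Sx=(Px,\,x-Px)$. If $x=Px$ then $Sx=(x,0)$, so $W=S(\ell_p^n)$ contains $V$. By disjointness $\|Sx\|^p=\|Px\|^p+\|x-Px\|^p$, and the $p$-triangle inequality, applied to $x=Px+(x-Px)$ for the lower bound and to $x-Px$ for the upper bound, gives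
\[
\|x\|^p\le\|Sx\|^p\le(1+2\|P\|^p)\|x\|^p .
\]
So $d(W,\ell_p^n)^p\le1+2\|P\|^p$, the constant of Theorem~\ref{thm:quant}, whatever the shape of $V$ itself. For instance, let $n=3$ and $Px=x-(x_1+x_2+x_3)e_3$. Then
\[
Se_1=(e_1-e_3,\,e_3),\qquad Se_2=(e_2-e_3,\,e_3),\qquad Se_3=(0,\,e_3),
\]
and the vector $e_3$, which $P$ kills, survives in the second coordinate. By \eqref{eq:ptri} the norm of an operator from $\ell_p^n$ into an $L_p$-space is attained at a unit vector, so here $\|P\|^p=2$ and $\|S\|^p=3$.

The model supplies three things for free, and the general proof has to produce them.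
\begin{enumerate}
\item A near copy $E$ of $\ell_p^n$ in $L_p(\mu)$ containing $V$, and another one containing the range of $e\mapsto e-Te$. This is Proposition~\ref{prop:Lp}.
\item An operator $T\colon E\to Y$ that fixes $V$ exactly. This is a two-line correction in Section~\ref{sec:proof}.
\item A near copy of $\ell_p^k$ \emph{inside} $Y$ that is almost disjoint from $T(E)$. This is Proposition~\ref{prop:disjoint}, the heart of the matter.
\end{enumerate}

\section{Atoms, densities and equi-integrability}\label{sec:tools}

\subsection*{Atoms}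
An \emph{atom} of $\mu$ is a measurable set $A$ with $0<\mu(A)<\infty$ such that every measurable $B\subset A$ has $\mu(B)=0$ or $\mu(A\setminus B)=0$. A set is \emph{atomless} if it contains no atom. We use the following standard facts. Two atoms are either a.e.\ equal or a.e.\ disjoint. A measurable scalar function is a.e.\ constant on an atom. Every $\sigma$-finite set is the disjoint union of at most countably many atoms and an atomless set. An atomless set $C$ of finite measure has measurable subsets of every measure $t\in[0,\mu(C)]$. The support $\{f\ne0\}=\bigcup_n\{|f|>1/n\}$ of a function $f\in L_p(\mu)$ is $\sigma$-finite.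

\subsection*{Change of density}
We want to speak of ``sets of small measure'' and to compare $L_p$ with $L_1$, and both require a probability measure. Let $f_1,f_2,\dots\in L_p(\mu)$ be countably many functions, not all $0$. Define $h\ge0$ by
\[
h^p=c\sum_n2^{-n}\frac{|f_n|^p}{1+\|f_n\|^p},
\]
with $c>0$ chosen so that $\int h^p\,d\mu=1$. Put $\Omega_0=\{0<h<\infty\}$ and $d\nu=h^p\,d\mu$ on $\Omega_0$; this is a probability measure. All $f_n$, and their linear combinations, vanish a.e.\ off $\Omega_0$. The map $f\mapsto f/h$ is a linear isometry of $L_p(\Omega_0,\mu)$ onto $L_p(\nu)$ which commutes with multiplication by indicator functions. We refer to this procedure as \emph{changing density for} $(f_n)$, and afterwards identify the $f_n$ with their images in $L_p(\nu)$.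

We shall change density twice for different families, so we need a notion of smallness for sets that does not depend on the density. Call a sequence $(A_n)$ of measurable sets \emph{vanishing} if $\|f\mathbf{1}_{A_n}\|\to0$ for every $f\in L_p(\mu)$. With $h,\Omega_0,\nu$ as above:
\begin{itemize}
\item[(V1)] pairwise disjoint sets form a vanishing sequence, since $\sum_n\|f\mathbf{1}_{A_n}\|^p\le\|f\|^p$;
\item[(V2)] if $A_n\subset\Omega_0$ and $\nu(A_n)\to0$, then $(A_n)$ is vanishing, since $\|f\mathbf{1}_{A_n}\|^p=\int_{A_n}|f/h|^p\,d\nu$ and $|f/h|^p$ is $\nu$-integrable on $\Omega_0$;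
\item[(V3)] if $(A_n)$ is vanishing, then $\nu(A_n\cap\Omega_0)=\|h\mathbf{1}_{A_n}\|^p\to0$.
\end{itemize}

\subsection*{Equi-integrability}
Let $\nu$ be a probability measure. A bounded set $K\subset L_p(\nu)$ is \emph{equi-integrable} if
\begin{equation}\label{eq:equi1}
\sup_{f\in K}\int_B|f|^p\,d\nu\to0\quad\text{as }\nu(B)\to0 .
\end{equation}
For bounded $K$ this is equivalent to
\begin{equation}\label{eq:equi2}
\sup_{f\in K}\int_{\{|f|>C\}}|f|^p\,d\nu\to0\quad\text{as }C\to\infty .
\end{equation}
Indeed, \eqref{eq:equi1} implies \eqref{eq:equi2} because $\nu\{|f|>C\}\le\|f\|^p/C^p$, and \eqref{eq:equi2} implies \eqref{eq:equi1} because $\int_B|f|^p\le\int_{\{|f|>C\}}|f|^p+C^p\nu(B)$. From $\int_B|f+g|^p\le\int_B|f|^p+\int_B|g|^p$ we see that $K+K'$ is equi-integrable if $K$ and $K'$ are. Compact sets are equi-integrable: if $f_1,\dots,f_r$ are such that every $f\in K$ has $\|f-f_i\|\le\gamma$ for some $i$, then $\int_B|f|^p\le\max_i\int_B|f_i|^p+\gamma^p$.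

The next lemma extends the computation of Example~\ref{ex:const}(ii) from uniformly bounded to equi-integrable families. In the proofs of Theorems~\ref{thm:main} and~\ref{thm:quant} it is the only place where the strict inequality $p<1$ is used; everything else needs only \eqref{eq:ptri}. For $p=1$ it fails: take $f_j=\mathbf{1}$ and $c_j=1/m$ for $j=1,\dots,m$.

\begin{lemma}[Flat combinations are small]\label{lem:flat}
Let $\nu$ be a probability measure, $K\subset L_p(\nu)$ equi-integrable, and $\tau>0$. There is $\kappa>0$ such that $\|\sum_jc_jf_j\|^p\le\tau$ for all finite families $f_j\in K$ and scalars $c_j$ with $\sum_j|c_j|^p\le2$ and $\max_j|c_j|\le\kappa$.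
\end{lemma}

\begin{proof}
By \eqref{eq:equi2} choose $C$ with $\int_{\{|f|>C\}}|f|^p\,d\nu\le\tau/4$ for all $f\in K$, and cut each $f_j$ at height $C$. For the tall parts, the $p$-triangle inequality gives
\[
\Big\|\sum_jc_jf_j\mathbf{1}_{\{|f_j|>C\}}\Big\|^p\le\sum_j|c_j|^p\,\frac{\tau}{4}\le\frac{\tau}{2}.
\]
The sum of the low parts is bounded pointwise by $C\sum_j|c_j|\le C\kappa^{1-p}\sum_j|c_j|^p\le2C\kappa^{1-p}$. Since $\nu$ is a probability measure, the $p$-th power of its norm is at most $(2C\kappa^{1-p})^p$, which is at most $\tau/2$ for small $\kappa$ because $1-p>0$.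
\end{proof}

\section{The local structure of $L_p(\mu)$}\label{sec:Lp}

We show that $L_p(\mu)$ is itself a classical $\mathcal{L}_p$-space, with any constant larger than $1$.

\begin{proposition}\label{prop:Lp}
Let $F\ne0$ be a finite-dimensional subspace of $L_p(\mu)$ and let $0<\eta<1$. There are a finite-dimensional subspace $E\supset F$ of $L_p(\mu)$ and an isomorphism $A$ of some $\ell_p^m$ onto $E$ such that
\[
(1-\eta)\|a\|^p\le\|Aa\|^p\le(1+\eta)\|a\|^p\qquad(a\in\ell_p^m).
\]
\end{proposition}

The natural attempt is to approximate a basis $f_1,\dots,f_k$ of $F$ by simple functions $g_1,\dots,g_k$ lying in the span $E_0$ of the indicators of a finite partition, and then to move $E_0$ by an operator $I+\Delta$ with $\Delta g_i=f_i-g_i$. To define $\Delta$ on all of $E_0$ one needs functionals on $E_0$ that read off the coefficient of each $g_i$. For $p<1$ their norms may blow up as the partition is refined, by Example~\ref{ex:const}(i), while refining is what makes the errors $f_i-g_i$ small. The way out is to fix the functionals first. We choose $k$ sets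 $B_1,\dots,B_k$ on which $(f_1,\dots,f_k)$ is nearly constant, with linearly independent values, and read the coefficients from the values on the $B_j$. Evaluation on $B_j$ has norm $\nu(B_j)^{-1/p}$, so the errors must be small compared with $\nu(B_j)^{1/p}$. Off $\bigcup_jB_j$ we may refine the partition at no cost. On $\bigcup_jB_j$ an oscillation of size $\rho$ contributes $\rho^p\sum_j\nu(B_j)$ to the error, and this is small compared with $\min_j\nu(B_j)$ once the sets on which there is oscillation have equal measure.

\begin{proof}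
Let $f_1,\dots,f_k$ be a basis of $F$. After changing density for it we work in $L_p(\nu)$, where $\nu$ is a probability measure on $\Omega=\Omega_a\cup\Omega_c$, the set $\Omega_a$ is a countable disjoint union of atoms and $\Omega_c$ is atomless. Let $f=(f_1,\dots,f_k)\colon\Omega\to\mathbb{K}^k$, altered on a null set so as to be constant on each of these atoms, and let $|\cdot|_\infty$ be the maximum norm on $\mathbb{K}^k$.

\emph{Independent values.} Let $R_a$ be the set of values of $f$ on the atoms, and let $R_c$ be the set of all $\xi\in\mathbb{K}^k$ such that $\{\omega\in\Omega_c:|f(\omega)-\xi|_\infty<\rho\}$ has positive measure for every $\rho>0$. The complement of $R_c$ is a union of open balls whose preimages in $\Omega_c$ are null, and countably many of these balls cover it. So $f\in R_c$ a.e.\ on $\Omega_c$, and $f\in R_a\cup R_c$ a.e. If $R_a\cup R_c$ did not span $\mathbb{K}^k$, there would be $\alpha\ne0$ with $\sum_i\alpha_i\xi_i=0$ for all $\xi\in R_a\cup R_c$, hence $\sum_i\alpha_if_i=0$ a.e., contrary to linear independence. Choose linearly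 independent $\xi^1,\dots,\xi^k\in R_a\cup R_c$. The matrix with entry $\xi^j_i$ in row $i$ and column $j$ is invertible; let $(\theta_{ji})$ be its inverse and $\theta=\max|\theta_{ji}|$. Fix $\rho>0$ so small that
\begin{equation}\label{eq:rho}
\theta^pk(k+1)\rho^p\le\eta\qquad\text{and}\qquad 2\rho<|\xi^j-\xi^{j'}|_\infty\ \text{ for }j\ne j'.
\end{equation}

\emph{The sets $B_j$.} Let $J_a=\{j:\xi^j\in R_a\}$ and let $J_c$ be the set of the remaining indices. For $j\in J_a$ let $B_j$ be an atom on which $f=\xi^j$; these atoms are distinct because the $\xi^j$ are. For $j\in J_c$ let $U_j=\{\omega\in\Omega_c:|f(\omega)-\xi^j|_\infty<\rho\}$; these sets have positive measure, and they are disjoint by \eqref{eq:rho}. Let $\beta>0$ be the minimum of the numbers $\nu(B_j)$, $j\in J_a$, and $\nu(U_j)$, $j\in J_c$. For $j\in J_c$ choose $B_j\subset U_j$ with $\nu(B_j)=\beta$, which is possible since $U_j$ is atomless. The sets $B_1,\dots,B_k$ are disjoint and $\nu(B_j)\ge\beta$ for all $j$.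

\emph{The approximants.} Let $\Omega'=\Omega\setminus\bigcup_jB_j$. Approximate each $f_i\mathbf{1}_{\Omega'}$ by a simple function and take a common refinement of the level sets. This yields a finite partition of $\Omega'$, up to a null set, into sets $C_l$ of positive measure (no sets if $\Omega'$ is null) and functions
\[
g_i=\sum_j\xi^j_i\mathbf{1}_{B_j}+\sum_lt_{il}\mathbf{1}_{C_l}\qquad\text{with}\qquad\int_{\Omega'}|f_i-g_i|^p\,d\nu\le\rho^p\beta .
\]
Put $h_i=f_i-g_i$. On $B_j$ we have $h_i=0$ if $j\in J_a$, and $|h_i|<\rho$ with $\nu(B_j)=\beta$ if $j\in J_c$. Hence $\|h_i\|^p\le(k+1)\rho^p\beta$.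

\emph{The perturbation.} Let $\varphi_j=\sum_i\theta_{ji}h_i$, so that $\sum_j\xi^j_i\varphi_j=h_i$ and, by \eqref{eq:rho},
\[
\|\varphi_j\|^p\le\theta^pk(k+1)\rho^p\beta\le\eta\,\nu(B_j).
\]
Let $E_0$ be the span of the functions $\mathbf{1}_{B_j}$ and $\mathbf{1}_{C_l}$; normalizing these disjoint functions gives an isometry $A_0$ of some $\ell_p^m$ onto $E_0$. Define $\Delta\colon E_0\to L_p(\nu)$ by $\Delta\mathbf{1}_{B_j}=\varphi_j$ and $\Delta\mathbf{1}_{C_l}=0$. For $e=\sum_js_j\mathbf{1}_{B_j}+\sum_lt_l\mathbf{1}_{C_l}$,
\[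
\|\Delta e\|^p\le\sum_j|s_j|^p\|\varphi_j\|^p\le\eta\sum_j|s_j|^p\nu(B_j)\le\eta\|e\|^p ,
\]
so $(1-\eta)\|e\|^p\le\|e+\Delta e\|^p\le(1+\eta)\|e\|^p$. Finally $g_i+\Delta g_i=g_i+\sum_j\xi^j_i\varphi_j=g_i+h_i=f_i$. Thus $E=\{e+\Delta e:e\in E_0\}$ contains $F$, and $Aa=A_0a+\Delta A_0a$ is the required isomorphism.
\end{proof}

\section{Almost disjoint vectors in a locally complemented subspace}\label{sec:peaks}

The goal of this section is item (3) of Section~\ref{sec:model}.

\begin{proposition}\label{prop:disjoint}
Let $Y$ be an infinite-dimensional locally complemented subspace of $L_p(\mu)$. Let $H\subset L_p(\mu)$ be finite-dimensional, $k\in\mathbb{N}$ and $0<\eta<\frac14$. There are $w_1,\dots,w_k\in Y$ of norm one such that for all $x\in H$ and all scalars $b_i$,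
\[
(1-2\eta)\Big(\|x\|^p+\sum_i|b_i|^p\Big)\le\Big\|x+\sum_ib_iw_i\Big\|^p\le\|x\|^p+\sum_i|b_i|^p .
\]
\end{proposition}

The proof has three stages. We find vectors of $Y$ with a fixed amount of norm on small sets (Lemma~\ref{lem:peaks}). We split them into disjoint peaks and an equi-integrable rest (Lemma~\ref{lem:split}). We then remove the rest by averaging.

\begin{lemma}[Peaks]\label{lem:peaks}
Let $Y$ be an infinite-dimensional $\lambda$-locally complemented subspace of $L_p(\mu)$. There are $\delta>0$, vectors $y_n\in Y$ with $\|y_n\|\le1$, and a vanishing sequence of sets $A_n$ such that $\|y_n\mathbf{1}_{A_n}\|\ge\delta$ for all $n$.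
\end{lemma}

The argument of Example~\ref{ex:const}(ii) cuts a vector of $Y$ into many small pieces, and this is possible only on the atomless part of its support. So there are two cases: either every vector of $Y$ has a fixed share of its norm on atoms, and then the atoms themselves provide the peaks, or some vector lives almost entirely on an atomless set.

\begin{proof}
For each $y\in Y$ decompose the support of $y$ into countably many atoms and an atomless set $\Omega_y$, and write $y=y_a+y_c$ with $y_c=y\mathbf{1}_{\Omega_y}$.

\emph{Case 1: there is $\delta_0>0$ with $\|y_a\|\ge\delta_0$ whenever $y\in Y$ and $\|y\|=1$.} We construct $y_n$ and pairwise disjoint sets $A_n$, each a finite union of atoms. Suppose $A_1,\dots,A_{n-1}$ are chosen. The value of a function on an atom is a linear functional of the function, so vanishing a.e.\ on $A_1\cup\dots\cup A_{n-1}$ is a finite set of linear conditions. Since $\dim Y=\infty$, some $y_n\in Y$ with $\|y_n\|=1$ satisfies them. An atom in the support of $y_n$ is not a.e.\ equal to an atom used earlier, so it is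 a.e.\ disjoint from $A_1\cup\dots\cup A_{n-1}$. Since $\|(y_n)_a\|\ge\delta_0$, finitely many atoms in the support of $y_n$ have a union $A$ with $\|y_n\mathbf{1}_A\|\ge\delta_0/2$. Put $A_n=A\setminus(A_1\cup\dots\cup A_{n-1})$, which differs from $A$ by a null set. By (V1) the lemma holds with $\delta=\delta_0/2$.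

\emph{Case 2: for every $\varepsilon>0$ there is $y\in Y$ with $\|y\|=1$ and $\|y_a\|\le\varepsilon$.} Fix $\varepsilon>0$ with $\varepsilon^p(1+\lambda^p)\le\frac14$ and such a $y$. For each $k\in\mathbb{N}$ take a simple function $g_k=\sum_is_i\mathbf{1}_{C_i}$, with disjoint sets $C_i\subset\Omega_y$ of finite positive measure, such that $\|y_c-g_k\|\le1/k$; then $\|g_k\|^p\le\|y_c\|^p+k^{-p}\le2$. Each $C_i$ is atomless, so it can be cut into finitely many pieces $B$ of positive measure with $|s_i|\mu(B)^{1/p}\le1/k$. Let $B_{k,j}$ be the list of all pieces and $e_{k,j}=\mu(B_{k,j})^{-1/p}\mathbf{1}_{B_{k,j}}$. Then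
\[
g_k=\sum_jc_{k,j}e_{k,j},\qquad\max_j|c_{k,j}|\le\frac1k,\qquad\sum_j|c_{k,j}|^p=\|g_k\|^p\le2 .
\]
Let $V_k$ be the span of $y$ and the $e_{k,j}$. Local complementation gives $T_k\colon V_k\to Y$ with $\|T_k\|\le\lambda$ and $\|T_ky-y\|\le\varepsilon$. Put $z_{k,j}=T_ke_{k,j}\in Y$, so $\|z_{k,j}\|\le\lambda$. From
\[
y=(y-T_ky)+T_k(y-g_k)+\sum_jc_{k,j}z_{k,j}
\]
and $\|y-g_k\|^p\le\|y_a\|^p+\|y_c-g_k\|^p\le\varepsilon^p+k^{-p}$ we get
\[
1\le\varepsilon^p+\lambda^p(\varepsilon^p+k^{-p})+\Big\|\sum_jc_{k,j}z_{k,j}\Big\|^p .
\]
Hence $\|\sum_jc_{k,j}z_{k,j}\|^p\ge\frac12$ as soon as $\lambda^pk^{-p}\le\frac14$. In particular the $z_{k,j}$ are not all $0$, and $\lambda>0$.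

Change density for the countable bounded family $K=\{z_{k,j}\}$. If $K$ were equi-integrable in $L_p(\nu)$, Lemma~\ref{lem:flat} would give $\|\sum_jc_{k,j}z_{k,j}\|\to0$ as $k\to\infty$. So \eqref{eq:equi1} fails: there are $\delta'>0$, functions $z_n\in K$ and sets $A_n\subset\Omega_0$ with $\nu(A_n)\to0$ and $\|z_n\mathbf{1}_{A_n}\|\ge\delta'$. By (V2) the sequence $(A_n)$ is vanishing. Take $y_n=z_n/\lambda$ and $\delta=\delta'/\lambda$.
\end{proof}

Case~1 uses $\dim Y=\infty$ but not local complementation, and Case~2 the reverse. The lemma fails for every finite-dimensional $Y$, for instance for the complemented subspace $\mathbb{K}e_1$ of $\ell_p$: the unit ball of $Y$ is then compact, and a finite net shows that $\sup_{\|y\|\le1}\|y\mathbf{1}_{A_n}\|\to0$ for every vanishing sequence $(A_n)$.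

The sets $A_n$ carry a part of the norm of $y_n$, but we know nothing about $y_n$ off $A_n$, where it may have further peaks. The next lemma collects all peaks on disjoint sets. The idea is to cut $y_m$ at a height that grows with $m$, slowly enough that the mass lying between a fixed height $C$ and the cut is uniformly small when $C$ is large.

\begin{lemma}[Splitting]\label{lem:split}
Let $\nu$ be a probability measure and $(y_n)$ a sequence in the unit ball of $L_p(\nu)$. There are $n_1<n_2<\cdots$ and pairwise disjoint measurable sets $D_1,D_2,\dots$ such that $\{y_{n_j}\mathbf{1}_{D_j^c}:j\in\mathbb{N}\}$ is equi-integrable.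
\end{lemma}

\begin{proof}
For $C\in\mathbb{N}$ let $a_C(n)=\int_{\{|y_n|>C\}}|y_n|^p\,d\nu\in[0,1]$. By a diagonal argument, pass to a subsequence along which $a_C=\lim_na_C(n)$ exists for every $C$. The numbers $a_C$ decrease to some $a\ge0$. Pass to a further subsequence and relabel it as $(y_m)$, so that $|a_C(m)-a_C|\le1/m$ for $1\le C\le m$. Put $B_m=\{|y_m|>m\}$ and $g_m=y_m\mathbf{1}_{B_m^c}$. For $m\le C$ the set $\{|g_m|>C\}$ is empty, and for $m>C$,
\[
\int_{\{|g_m|>C\}}|g_m|^p\,d\nu=a_C(m)-a_m(m)\le a_C-a_m+\frac2m\le a_C-a+\frac2C .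
\]
The right side tends to $0$ as $C\to\infty$, so $\{g_m\}$ satisfies \eqref{eq:equi2}.

It remains to make the sets $B_m$ disjoint. Since $\nu(B_m)\le m^{-p}\to0$, we can choose $m_1<m_2<\cdots$ inductively with $\int_{B_{m_l}}|y_{m_j}|^p\,d\nu\le2^{-l}$ for all $j<l$. Put $N_j=\bigcup_{l>j}B_{m_l}$ and $D_j=B_{m_j}\setminus N_j$. For $j<l$ we have $D_l\subset N_j$, so the $D_j$ are pairwise disjoint. Moreover
\[
y_{m_j}\mathbf{1}_{D_j^c}=g_{m_j}+y_{m_j}\mathbf{1}_{B_{m_j}\cap N_j},\qquad\|y_{m_j}\mathbf{1}_{B_{m_j}\cap N_j}\|^p\le\sum_{l>j}2^{-l}=2^{-j}.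
\]
A null sequence together with $0$ is compact, hence equi-integrable, and a sum of two equi-integrable sets is equi-integrable.
\end{proof}

After splitting, $y_m=v_m+u_m$ with disjoint peaks $v_m$ of norm bounded below. The rest $u_m$ may still carry most of the norm of $y_m$, and we cannot discard it without leaving $Y$. But in the average $N^{-1/p}\sum y_m$ of $N$ terms, which does lie in $Y$, the disjoint peaks keep their size while the equi-integrable part dies by Lemma~\ref{lem:flat}.

\begin{proof}[Proof of Proposition~\ref{prop:disjoint}]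
Take $\delta$, $y_n$, $A_n$ from Lemma~\ref{lem:peaks}. Change density for the $y_n$ together with a basis of $H$, replace $A_n$ by $A_n\cap\Omega_0$, and work in $L_p(\nu)$. By (V3), $\nu(A_n)\to0$. Apply Lemma~\ref{lem:split} and relabel: there are pairwise disjoint sets $D_m$ such that, with $v_m=y_m\mathbf{1}_{D_m}$ and $u_m=y_m\mathbf{1}_{D_m^c}$, the set $\{u_m\}$ is equi-integrable. Then $\|u_m\mathbf{1}_{A_m}\|\to0$ by \eqref{eq:equi1}, so there is $m_0$ with
\[
\|v_m\|^p\ge\|y_m\mathbf{1}_{A_m}\|^p-\|u_m\mathbf{1}_{A_m}\|^p\ge\delta^p/2\qquad(m\ge m_0).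
\]

\emph{Averaging.} By Lemma~\ref{lem:flat} with $c_j=N^{-1/p}$ for $N$ indices $j$, fix $N$ such that
\[
\Big\|N^{-1/p}\sum_{m=r+1}^{r+N}u_m\Big\|^p\le\eta\,\delta^p/4\qquad\text{for all }r .
\]
For $r\ge m_0$ put $w^{(r)}=N^{-1/p}\sum_{m=r+1}^{r+N}y_m\in Y$ and $D^{(r)}=\bigcup_{m=r+1}^{r+N}D_m$. By disjointness, $\|N^{-1/p}\sum_{m=r+1}^{r+N}v_m\|^p=N^{-1}\sum_{m=r+1}^{r+N}\|v_m\|^p\ge\delta^p/2$, so
\[
\|w^{(r)}\|^p\ge\delta^p/2-\eta\delta^p/4\ge\delta^p/4 .
\]
Off $D^{(r)}$ the function $w^{(r)}$ coincides with the average of the $u_m$, so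
\begin{equation}\label{eq:conc}
\|w^{(r)}\mathbf{1}_{(D^{(r)})^c}\|^p\le\eta\,\delta^p/4\le\eta\|w^{(r)}\|^p .
\end{equation}

\emph{Avoiding $H$.} The unit ball of $H$ is compact, hence equi-integrable, and $\nu(\bigcup_{m>r}D_m)\to0$ as $r\to\infty$ because the $D_m$ are disjoint. Fix $r_1\ge m_0$ such that $D=\bigcup_{m>r_1}D_m$ satisfies $\|x\mathbf{1}_D\|^p\le\eta\|x\|^p$ for all $x\in H$. For $i=1,\dots,k$ let $r_i=r_1+(i-1)N$, $w_i=w^{(r_i)}/\|w^{(r_i)}\|$ and $G_i=D^{(r_i)}$. The sets $G_i$ are disjoint subsets of $D$, and $\|w_i\mathbf{1}_{G_i^c}\|^p\le\eta$ by \eqref{eq:conc}.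

\emph{The estimate.} The upper bound is the $p$-triangle inequality. For the lower bound let $\sigma=\|x\|^p+\sum_i|b_i|^p$ and write
\[
x+\sum_ib_iw_i=\Big(x\mathbf{1}_{D^c}+\sum_ib_iw_i\mathbf{1}_{G_i}\Big)+\Big(x\mathbf{1}_D+\sum_ib_iw_i\mathbf{1}_{G_i^c}\Big).
\]
The first bracket is a disjoint sum with $\|x\mathbf{1}_{D^c}\|^p\ge(1-\eta)\|x\|^p$ and $\|w_i\mathbf{1}_{G_i}\|^p\ge1-\eta$, so the $p$-th power of its norm is at least $(1-\eta)\sigma$. The $p$-th power of the norm of the second bracket is at most $\eta\sigma$. Subtracting gives $(1-2\eta)\sigma$.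
\end{proof}

With $H=0$ the proposition places almost isometric copies of every $\ell_p^k$ in $Y$. The space $R_p$ of Example~\ref{ex:rad} has no such copies for large $k$, so it is not locally complemented in $L_p[0,1]$.

\section{Proof of Theorems~\ref{thm:main} and~\ref{thm:quant}}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:quant}]
Enlarging $V$ if necessary, assume $V\ne0$. Let $0<\eta<\frac14$.

\emph{Step 1: the space $E$.} By Proposition~\ref{prop:Lp} there are a finite-dimensional $E\supset V$ in $L_p(\mu)$ and an isomorphism $A\colon\ell_p^n\to E$ with $(1-\eta)\|a\|^p\le\|Aa\|^p\le(1+\eta)\|a\|^p$.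

\emph{Step 2: an operator that fixes $V$.} Let $\pi\colon E\to V$ be any linear projection. Its norm may be large, but it is fixed before we choose the error: take $\varepsilon'>0$ with $(\varepsilon'\|\pi\|)^p\le\eta$. Local complementation gives $T_0\colon E\to Y$ with $\|T_0\|\le\lambda$ and $\|T_0y-y\|\le\varepsilon'\|y\|$ for $y\in E\cap Y$, in particular for $y\in V$. Put $Te=T_0e+(\pi e-T_0\pi e)$. Then $T(E)\subset Y$ because $\pi e\in V\subset Y$; $Tv=v$ for $v\in V$; and $\|T\|^p\le\lambda^p+(\varepsilon'\|\pi\|)^p\le\lambda^p+\eta$.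

\emph{Step 3: a place in $Y$ for $e-Te$.} By Proposition~\ref{prop:Lp} the space $E+T(E)$, which contains every $e-Te$, lies in a finite-dimensional $G\subset L_p(\mu)$ with an isomorphism $B\colon\ell_p^k\to G$ satisfying $(1-\eta)\|b\|^p\le\|Bb\|^p\le(1+\eta)\|b\|^p$. Apply Proposition~\ref{prop:disjoint} with $H=T(E)$ and this $k$ to obtain $w_1,\dots,w_k\in Y$, and define $J\colon G\to Y$ by $J(Bb)=\sum_ib_iw_i$.

\emph{Step 4: the isomorphism.} Define $S\colon E\to Y$ by $Se=Te+J(e-Te)$. For $v\in V$ we have $v-Tv=0$, so $Sv=v$. Given $e\in E$, write $e-Te=Bb$. Proposition~\ref{prop:disjoint} gives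
\[
(1-2\eta)\big(\|Te\|^p+\|b\|^p\big)\le\|Se\|^p\le\|Te\|^p+\|b\|^p ,
\]
and $\|e-Te\|^p/(1+\eta)\le\|b\|^p\le\|e-Te\|^p/(1-\eta)$. As in the model case, $\|e\|^p\le\|Te\|^p+\|e-Te\|^p\le(1+2\|T\|^p)\|e\|^p$. Therefore
\[
\frac{1-2\eta}{1+\eta}\,\|e\|^p\le\|Se\|^p\le\frac{1+2\lambda^p+2\eta}{1-\eta}\,\|e\|^p .
\]
So $S$ is injective, $W=S(E)$ satisfies $V=S(V)\subset W\subset Y$, and $SA\colon\ell_p^n\to W$ is an isomorphism with
\[
\big(\|SA\|\,\|(SA)^{-1}\|\big)^p\le\frac{(1+2\lambda^p+2\eta)(1+\eta)}{1-\eta}\cdot\frac{1+\eta}{(1-2\eta)(1-\eta)} .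
\]
The right side tends to $1+2\lambda^p$ as $\eta\to0$, and a small enough $\eta$ gives the theorem.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\Phi\colon X\to Y$ be an isomorphism onto a $\lambda$-locally complemented subspace $Y$ of $L_p(\mu)$. If $\dim X=n<\infty$, take $W=X$ for every $V$; any constant larger than $d(X,\ell_p^n)$ works in Definition~\ref{def:classical}. If $\dim X=\infty$, let $V\subset X$ be finite-dimensional. Theorem~\ref{thm:quant} with $\varepsilon=1$ gives $W'$ with $\Phi(V)\subset W'\subset Y$ and an isomorphism $T'\colon W'\to\ell_p^n$ with $\|T'\|\,\|T'^{-1}\|\le(1+2\lambda^p)^{1/p}+2$. Put $W=\Phi^{-1}(W')\supset V$ and $T=T'\Phi|_W$. Then $\|T\|\,\|T^{-1}\|\le\|\Phi\|\,\|\Phi^{-1}\|\big((1+2\lambda^p)^{1/p}+2\big)$, a bound independent of $V$.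
\end{proof}

\begin{remark}
The constant in Theorem~\ref{thm:quant} depends only on $\lambda$ and $p$, and we do not claim that it is sharp. For finite-dimensional $Y$ the method gives nothing, since Proposition~\ref{prop:disjoint} is unavailable, and we claim no bound on $d(Y,\ell_p^{\dim Y})$ in terms of $\lambda$ alone.
\end{remark}

\section{Ultraproducts and the proof of Theorem~\ref{thm:equiv}}\label{sec:equiv}

The substantial implication left is (c)$\Rightarrow$(a). Condition (c) offers one space $\ell_p^n$ for each finite-dimensional $F\subset X$, while (a) asks for a single space $L_p(\nu)$ containing a copy of $X$. An ultraproduct glues the spaces $\ell_p^n$ together, and we must show that the result is again an $L_p$-space.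

\subsection*{Ultraproducts of $\ell_p^n$}
Let $\mathcal{U}$ be an ultrafilter on a set $I$. Every bounded family of scalars $(t_i)_{i\in I}$ has a limit $\lim_{\mathcal{U}}t_i$, the unique $t$ with $\{i:|t_i-t|<\gamma\}\in\mathcal{U}$ for all $\gamma>0$; the limit respects sums, products, continuous functions and inequalities that hold on a set in $\mathcal{U}$. Let $n_i\in\mathbb{N}$ and $0<q\le1$. Let $\Lambda_q$ be the space of families $(x_i)$, $x_i\in\ell_q^{n_i}$, with $\sup_i\|x_i\|_q<\infty$, and $N_q$ the subspace of those with $\lim_{\mathcal{U}}\|x_i\|_q=0$. The \emph{ultraproduct} is $U_q=\Lambda_q/N_q$ with $\|[x_i]\|=\lim_{\mathcal{U}}\|x_i\|_q$, which is well defined by the $q$-triangle inequality.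

We recall two theorems on Banach lattices, that is, real Banach spaces with a vector lattice order such that $|x|\le|y|$ implies $\|x\|\le\|y\|$. A \emph{lattice homomorphism} is a linear map that preserves $\vee$ and $\wedge$.
\begin{itemize}
\item \emph{Kakutani's theorem} \cite[Theorem~1.b.2]{LT}: a Banach lattice whose norm is additive on the positive cone is order isometric to $L_1(\nu)$ for some measure $\nu$.
\item \emph{Krivine's functional calculus} \cite[Theorem~1.d.1]{LT}: let $\mathcal{H}$ be the vector lattice of continuous functions $\psi\colon\mathbb{R}^2\to\mathbb{R}$ with $\psi(cs,ct)=c\,\psi(s,t)$ for $c\ge0$. For any elements $x,y$ of a Banach lattice $Z$ there is a unique lattice homomorphism $\mathcal{H}\to Z$, written $\psi\mapsto\psi(x,y)$, that sends the coordinate functions $s$ and $t$ to $x$ and $y$.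
\end{itemize}
Uniqueness has two consequences. If $Q\colon Z\to Z'$ is a lattice homomorphism of Banach lattices, then $\psi\mapsto Q\psi(x,y)$ has the defining properties of $\psi\mapsto\psi(Qx,Qy)$, so $Q\psi(x,y)=\psi(Qx,Qy)$. And in $L_1(\nu)$ the calculus is pointwise evaluation, since $|\psi(s,t)|\le C_\psi(|s|+|t|)$ ensures that pointwise evaluation is a lattice homomorphism of $\mathcal{H}$ into $L_1(\nu)$. For the same reason it is coordinatewise evaluation in the real space $\Lambda_1$ with the norm $\sup_i\|x_i\|_1$ and the coordinatewise order.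

\begin{proposition}\label{prop:ultra}
The ultraproduct $U_p$ is linearly isometric to $L_p(\nu)$ for some measure $\nu$.
\end{proposition}

Kakutani's theorem applies to $U_1$ but not to $U_p$, which is not normed. We pass from $p$ to $1$ by the nonlinear map $s\mapsto|s|^p\operatorname{sgn}s$. It turns addition in $U_p$ into a homogeneous operation $\tau$ on $U_1$, and Krivine's calculus shows that Kakutani's isometry respects $\tau$.

\begin{proof}
\emph{Real scalars.} In the Banach lattice $\Lambda_1$ the subspace $N_1$ is a closed ideal: $|y|\le|x|$ and $x\in N_1$ imply $y\in N_1$. Hence $\Lambda_1/N_1$ is a Banach lattice under the quotient norm, and the quotient map is a lattice homomorphism. The quotient norm of $[x_i]$ equals $L=\lim_{\mathcal{U}}\|x_i\|_1$: every representative has supremum norm at least $L$, and replacing $x_i$ by $0$ wherever $\|x_i\|_1>L+\gamma$ yields a representative of norm at most $L+\gamma$. A positive element $[x_i]$ equals $[\,|x_i|\,]$, so the additivity of the norm on the positive cone passes from the $\ell_1^{n_i}$ to $U_1$.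 Kakutani's theorem gives an isometric lattice homomorphism $\Phi$ of $U_1$ onto some $L_1(\nu)$. By the remarks above, for $\psi\in\mathcal{H}$,
\begin{equation}\label{eq:calc}
\Phi[\psi(x_i,y_i)]=\psi\big(\Phi[x_i],\Phi[y_i]\big),
\end{equation}
with coordinatewise evaluation on the left and pointwise evaluation on the right.

Let $m(s)=|s|^p\operatorname{sgn}s$, a bijection of $\mathbb{R}$ with $m(cs)=m(c)m(s)$ and $m^{-1}(s)=|s|^{1/p}\operatorname{sgn}s$. Let $M\colon\ell_p^n\to\ell_1^n$ and $M_\nu\colon L_p(\nu)\to L_1(\nu)$ be composition with $m$; these are bijections with $\|Mx\|_1=\|x\|_p^p$, and likewise for $M_\nu$. We have $|m(s)-m(t)|\le2|s-t|^p$: for equal signs $\big||s|^p-|t|^p\big|\le|s-t|^p$, and for opposite signs $|s|,|t|\le|s-t|$. Hence $\|Mx-My\|_1\le2\|x-y\|_p^p$. The mean value theorem gives $|m^{-1}(s)-m^{-1}(t)|\le\frac1p|s-t|(|s|+|t|)^{1/p-1}$; raising to the power $p$, summing, and applying H\"older's inequality with exponents $\frac1p$ and $\frac1{1-p}$, we obtain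
\[
\|M^{-1}x-M^{-1}y\|_p^p\le p^{-p}\|x-y\|_1^p\big(\|x\|_1+\|y\|_1\big)^{1-p}.
\]
These estimates do not depend on $n$. So $M$ and $M^{-1}$ map bounded families to bounded families and equivalent families to equivalent ones, and $\widehat M[x_i]=[Mx_i]$ is a bijection of $U_p$ onto $U_1$ with $\|\widehat Mx\|=\|x\|^p$.

Put $\Psi=M_\nu^{-1}\Phi\widehat M\colon U_p\to L_p(\nu)$. It is a bijection with $\|\Psi x\|=\|x\|$. It is homogeneous: $\Phi\widehat M(cx)=m(c)\Phi\widehat Mx$, and $M_\nu^{-1}(m(c)g)=cM_\nu^{-1}g$. For additivity, let $\tau(s,t)=m(m^{-1}(s)+m^{-1}(t))$. This function is continuous, and it lies in $\mathcal{H}$ because $m^{-1}(cs)=c^{1/p}m^{-1}(s)$ and $m(c^{1/p}r)=c\,m(r)$ for $c\ge0$. For $x=[x_i]$, $y=[y_i]$ we have $M(x_i+y_i)=\tau(Mx_i,My_i)$, so \eqref{eq:calc} gives $\Phi\widehat M(x+y)=\tau(\Phi\widehat Mx,\Phi\widehat My)$. Applying $M_\nu^{-1}$ yields $\Psi(x+y)=\Psi x+\Psi y$.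

\emph{Complex scalars.} A complex family is bounded, or null along $\mathcal{U}$, exactly when its real and imaginary parts are. So every element of the complex ultraproduct is uniquely $x+iy$ with $x,y$ in the real one, and $\Psi(x+iy)=\Psi x+i\Psi y$ defines a complex-linear bijection onto the complex $L_p(\nu)$. The function $\sigma(s,t)=(|s|^{2/p}+|t|^{2/p})^{p/2}$ lies in $\mathcal{H}$ and satisfies $\sigma(m(a),m(b))=|a+ib|^p$. Write $x=[x_j]$ and $y=[y_j]$, with $j$ as the index. By \eqref{eq:calc},
\[
\|\Psi x+i\Psi y\|^p=\|\sigma(\Phi\widehat Mx,\Phi\widehat My)\|_1=\lim_{\mathcal{U}}\|\sigma(Mx_j,My_j)\|_1=\lim_{\mathcal{U}}\|x_j+iy_j\|_p^p=\|x+iy\|^p .\qedhere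
\]
\end{proof}

\subsection*{The equivalences}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
All four conditions hold for $X=0$, so let $X\ne0$. The implication (a)$\Rightarrow$(b) is Theorem~\ref{thm:main}. For (b)$\Rightarrow$(c), take $W\supset F$ and $T\colon W\to\ell_p^n$ as in Definition~\ref{def:classical} and put $A=T|_F$, $B=T^{-1}$. For (b)$\Rightarrow$(d), note that $X$ is complemented in itself.

\emph{(c)$\Rightarrow$(a): the embedding.} Let $I$ be the set of nonzero finite-dimensional subspaces $F$ of $X$, and let $n_F,A_F,B_F$ be given by (c). Since $B_FA_Fx=x$ on $F\ne0$, we have $A_F\ne0$, and after rescaling $\|A_F\|=1$ and $\|B_F\|\le\lambda$. The sets $I_{F_0}=\{F\in I:F\supset F_0\}$, for finite-dimensional $F_0\subset X$, are nonempty and satisfy $I_{F_0}\cap I_{F_1}=I_{F_0+F_1}$, so some ultrafilter $\mathcal{U}$ on $I$ contains them all. Let $U_p$ be the ultraproduct of the $\ell_p^{n_F}$, identified with $L_p(\nu)$ by Proposition~\ref{prop:ultra}. Define $\widehat A\colon X\to U_p$ by $\widehat Ax=[A_Fx]$, where $A_Fx$ means $0$ if $x\notin F$.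 Given $x,x'\in X$, the set of $F$ containing both belongs to $\mathcal{U}$, and $A_F$ is linear on such $F$; so $\widehat A$ is linear. For $F\ni x$ we have $\|x\|=\|B_FA_Fx\|\le\lambda\|A_Fx\|\le\lambda\|x\|$, so $\lambda^{-1}\|x\|\le\|\widehat Ax\|\le\|x\|$. Thus $\widehat A$ is an isomorphism of $X$ onto a subspace $Y$ of $L_p(\nu)$, which is closed because $X$ is complete.

\emph{(c)$\Rightarrow$(a): local complementation.} Let $V\ne0$ be a finite-dimensional subspace of $U_p$ and $\varepsilon>0$. We map $V$ down to a single coordinate $F$, return to $X$ by $B_F$, and go up to $Y$ by $\widehat A$. Choose a basis $v_1,\dots,v_r$ of $V$ and representatives $v_l=[v_l^F]$, and let $R_F\colon V\to\ell_p^{n_F}$ be the operator with $R_Fv_l=v_l^F$. Then $v=[R_Fv]$ for all $v\in V$, and $C=\sup_F\|R_F\|<\infty$ because $\|R_F\sum_la_lv_l\|^p\le\sum_l|a_l|^p\sup_F\|v_l^F\|^p$.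

First, $\{F:\|R_F\|\le2\}\in\mathcal{U}$. Choose $\gamma>0$ with $1+\gamma+C^p\gamma\le2^p$ and finitely many points $v'$ of the unit sphere of $V$ such that every point $v$ of the sphere has $\|v-v'\|^p\le\gamma$ for one of them. Since $\lim_{\mathcal{U}}\|R_Fv'\|=1$, the set of $F$ with $\|R_Fv'\|^p\le1+\gamma$ for all these $v'$ is in $\mathcal{U}$, and for such $F$ we get $\|R_Fv\|^p\le1+\gamma+C^p\gamma\le2^p$.

Second, let $F_0=\widehat A^{-1}(V\cap Y)$, and for $F\supset F_0$ let $Q_F=R_F-A_F\widehat A^{-1}$, an operator on $V\cap Y$. For $y=\widehat Ax\in V\cap Y$ both $(R_Fy)$ and $(A_Fx)$ represent $y$, so $\lim_{\mathcal{U}}\|Q_Fy\|=0$. Applying this to the vectors of a basis of $V\cap Y$ and expanding in that basis, we find that the set of $F\supset F_0$ with $\|Q_F\|\le\varepsilon/\lambda$ is in $\mathcal{U}$.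

Pick $F$ in both sets and put $T=\widehat AB_FR_F\colon V\to Y$. Then $\|T\|\le2\lambda$, and for $y=\widehat Ax\in V\cap Y$, using $B_FA_Fx=x$,
\[
\|Ty-y\|=\|\widehat AB_F(R_Fy-A_Fx)\|\le\lambda\|Q_Fy\|\le\varepsilon\|y\| .
\]
So $Y$ is $2\lambda$-locally complemented in $L_p(\nu)$, which proves (a).

\emph{(d)$\Rightarrow$(a).} Let $X$ be isomorphic to a $\lambda_0$-locally complemented subspace $Z$ of a classical $\mathcal{L}_p$-space $X_1$. By (b)$\Rightarrow$(c)$\Rightarrow$(a) there is an isomorphism $\Phi$ of $X_1$ onto a $\lambda_1$-locally complemented subspace $X_1'$ of some $L_p(\mu)$. Let $\kappa=\|\Phi\|\,\|\Phi^{-1}\|$. The closed subspace $Z'=\Phi(Z)$ is $\lambda_2$-locally complemented in $X_1'$ with $\lambda_2=\kappa\lambda_0$: if $T$ works for $\Phi^{-1}(V')$ with error $\varepsilon/\kappa$, then $\Phi T\Phi^{-1}$ works for $V'$ with error $\varepsilon$. It remains to show that $Z'$ is locally complemented in $L_p(\mu)$. Let $V\subset L_p(\mu)$ be finite-dimensional and $\varepsilon_1>0$. Choose $T_1\colon V\to X_1'$ with $\|T_1\|\le\lambda_1$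 and error at most $\varepsilon_1$ on $V\cap X_1'$. Let $V_2=T_1(V)+(V\cap Z')\subset X_1'$; the second summand is included so that the next operator nearly fixes $V\cap Z'$. Choose $T_2\colon V_2\to Z'$ with $\|T_2\|\le\lambda_2$ and error at most $\varepsilon_1$ on $V_2\cap Z'$. Then $\|T_2T_1\|\le\lambda_1\lambda_2$, and for $z\in V\cap Z'$, both $z$ and $T_1z$ lie in $V_2$, so
\[
\|T_2T_1z-z\|^p\le\|T_2(T_1z-z)\|^p+\|T_2z-z\|^p\le(\lambda_2^p+1)\varepsilon_1^p\|z\|^p .
\]
As $\varepsilon_1$ is arbitrary, $Z'$ is $\lambda_1\lambda_2$-locally complemented in $L_p(\mu)$, which proves (a).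

Finally, a complemented subspace of a classical $\mathcal{L}_p$-space is locally complemented in it, so it satisfies (d) and hence (b).
\end{proof}

\begin{thebibliography}{9}

\bibitem{AAW}
Fernando Albiac, Jos\'e L. Ansorena and Przemys{\l}aw Wojtaszczyk,
\emph{On certain subspaces of $\ell_p$ for $0<p\le 1$ and their applications to conditional quasi-greedy bases in $p$-Banach spaces},
arXiv:1912.08449 (2019).

\bibitem{Kalton}
Kalton, paper on $\mathcal{L}_p$-spaces for $0<p<1$ (1984).

\bibitem{LT}
Lindenstrauss and Tzafriri,
\emph{Classical Banach Spaces II}.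

\end{thebibliography}
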